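\title{Unimodality of $q$-Fibonomial coefficients}

\begin{abstract}
The $q$-Fibonomial coefficients arise from the $q$-binomial coefficients when every $q$-integer $[k]_q$ is replaced by $[F_k]_q$, where $F_k$ is the $k$-th Fibonacci number. We prove that all of them are unimodal, and we determine exactly when their coefficients increase strictly up to the middle degree. The proof is an induction on the number of factors. A reflection formula turns each first difference of coefficients into a difference of two coefficients of a simpler series; the induction hypothesis moves these two coefficients into a short window in steps of Fibonacci length; and the error of the reflection, which comes from simple poles at roots of unity, is bounded explicitly.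
\end{abstract}

\section{Introduction}

Let $F_1=F_2=1$, $F_k=F_{k-1}+F_{k-2}$ be the Fibonacci numbers, let $[k]_q=1+q+\dots+q^{k-1}$, and put $[F_n]^!_q=\prod_{k=1}^n[F_k]_q$. For $m,n\in\mathbb N$ the \emph{$q$-Fibonomial coefficient} is
\begin{equation}\label{eq:def}
\binom{m+n}{n}_{\!F}=\frac{[F_{m+n}]^!_q}{[F_m]^!_q\,[F_n]^!_q}=\prod_{i=1}^{n}\frac{1-q^{F_{m+i}}}{1-q^{F_i}} .
\end{equation}
It is known, by Bergeron, Ceballos and K\"ustner, that this is a polynomial in $q$ with non-negative integer coefficients, and that it is symmetric: if $\binom{m+n}{n}_{\!F}=\sum_{k=0}^Nc_kq^k$ has degree $N$, then $c_k=c_{N-k}$. Setting $q=1$ shows that the $c_k$ distribute the integer $\prod_{i=1}^nF_{m+i}/F_i$ over the degrees $0,\dots,N$, and one may ask for the shape of this distribution. A polynomial $\sum_{k=0}^Nc_kq^k$ is \emph{unimodal} if $c_0\le c_1\le\dots\le c_M\ge c_{M+1}\ge\dots\ge c_N$ for some $M$. The problem treated here is the following conjecture,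 which we take from \cite{CIMSY}: \emph{the polynomials $\binom{m+n}{n}_{\!F}$ are unimodal.}

For $n=1$ the polynomial is $[F_{m+1}]_q$, with constant coefficients. For $n=2$ it is $[F_{m+1}]_q[F_{m+2}]_q$, whose coefficients form a trapezoid. The first true division, by $[F_3]_q=1+q$, occurs for $n=3$, and a division can destroy unimodality: $[8]_q/[2]_q=1+q^2+q^4+q^6$. For $m=n=3$ this quotient is multiplied by two further $q$-integers, which average the oscillation:
\[
\binom{6}{3}_{\!F}=[3]_q[5]_q\,(1+q^2+q^4+q^6)\quad\text{has coefficients}\quad 1,2,4,5,7,7,8,7,7,5,4,2,1 .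
\]
This is the reason to expect the conjecture to hold: for $m\ge n$ the numerator of \eqref{eq:def} consists of long $q$-integers, the denominator of shorter ones, and the long ones should smooth out what the short ones disturb. The example also shows the difficulty. The differences $c_k-c_{k-1}$ are $1,1,2,1,2,0,1$ for $k=0,\dots,6$; the oscillation survives in them, and they change sign at the middle, so that near the middle a small oscillation competes with a small trend.

\begin{theorem}\label{thm:main}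
For all $m,n\in\mathbb N$ the polynomial $\binom{m+n}{n}_{\!F}$ is unimodal.
\end{theorem}

\begin{theorem}\label{thm:strict}
Let $m\ge n\ge1$ and $\binom{m+n}{n}_{\!F}=\sum_{k=0}^Nc_kq^k$. Then $c_0<c_1<\dots<c_{\lfloor N/2\rfloor}$ holds if and only if $(m,n)\in\{(1,1),(2,1),(2,2)\}$, or $n\ge4$ and $(m,n)\ne(4,4)$.
\end{theorem}

The polynomial \eqref{eq:def} is symmetric in $m$ and $n$ and equals $1$ if $mn=0$, so we assume $m\ge n\ge1$ throughout. We fix $m$ and argue by induction on $n$. The cases $n\le3$ are direct (Section~\ref{sec:three}). Section~\ref{sec:idea} shows the method on $(m,n)=(6,4)$ and $(4,4)$. In general, the induction step (the \emph{first ladder}, Section~\ref{sec:first}) needs a lower bound for the coefficients of an auxiliary series $V_{n-1}$ up to its center, and this bound has its own induction (the \emph{second ladder}, Section~\ref{sec:second}). Both ladders lose an error term caused by poles at roots of unity, bounded in Section~\ref{sec:poles}.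 Sections \ref{sec:base}--\ref{sec:end} start the two inductions and show that the gain always exceeds the loss. The two theorems are proved together, and the non-negativity of the $c_k$ is not used.

\section{First differences and the cases $n\le3$}\label{sec:three}

For a rational function $R$ that is regular at $q=0$ and an integer $k$, we write $R(k)$ for the coefficient of $q^k$ in its power series at $0$; so $R(k)=0$ for $k<0$. All functions that occur have the form
\begin{equation}\label{eq:shape}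
R=\frac{\prod_{a\in\mathcal A}(1-q^{a})}{\prod_{b\in\mathcal B}(1-q^{b})},\qquad \deg R=\sum_{a\in\mathcal A}a-\sum_{b\in\mathcal B}b,\qquad \varepsilon_R=(-1)^{|\mathcal A|-|\mathcal B|},
\end{equation}
with finite multisets $\mathcal A,\mathcal B$ of positive integers. We call $\frac12\deg R$ the \emph{center} of $R$. Since $1-q^a=-q^a(1-q^{-a})$, the function $R$ equals $\varepsilon_R\,q^{\deg R}$ times the function obtained from it by $q\mapsto1/q$. If $R$ is a polynomial, this says $R(k)=\varepsilon_RR(\deg R-k)$.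

We use three elementary facts on Fibonacci numbers, extended to all integer indices by the recursion, so that $F_0=0$ and $F_{-i}=\pm F_i$.
\begin{itemize}
\item[(F1)] $F_{i+j}=F_iF_{j+1}+F_{i-1}F_j$ for all $i,j\in\mathbb Z$. (Both sides satisfy the recursion in $j$ and agree for $j=0,1$.)
\item[(F2)] $F_1+\dots+F_k=F_{k+2}-1$.
\item[(F3)] For $k\ge k_0\ge2$ the ratio $F_{k-1}/F_k$ lies between $F_{k_0-1}/F_{k_0}$ and $F_{k_0}/F_{k_0+1}$. (The ratio $F_{k+1}/F_{k+2}=(F_{k-1}+F_k)/(F_k+F_{k+1})$ is the mediant of the two preceding ones.)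
\end{itemize}

Fix $m$. Since $F_1=1$, multiplying \eqref{eq:def} by $1-q$ removes one factor of the denominator:
\[
D_n=(1-q)\binom{m+n}{n}_{\!F}=\frac{\prod_{i=1}^{n}(1-q^{F_{m+i}})}{\prod_{i=2}^n(1-q^{F_i})},\qquad D_n(k)=c_k-c_{k-1}.
\]
By (F2), the degree of $\binom{m+n}{n}_{\!F}$ is $N_n=F_{m+n+2}-F_{m+2}-F_{n+2}+1$. The polynomial $D_n$ has center $M_n=(N_n+1)/2$ and is antisymmetric: $D_n(2M_n-k)=-D_n(k)$. We consider two statements.
\begin{itemize}
\item[$U_n$:] $D_n(k)\ge0$ for all integers $k\le M_n$.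
\item[$U_n^+$:] $D_n(k)\ge1$ for all integers $k$ with $0\le k<M_n$.
\end{itemize}
By the symmetry of the $c_k$, statement $U_n$ implies unimodality. As $D_n(0)=1$, and as an integer $k$ satisfies $k<M_n$ exactly if $k\le\lfloor N_n/2\rfloor$, statement $U_n^+$ is the strict increase in Theorem~\ref{thm:strict}. Finally $U_n^+$ implies $U_n$, because $D_n(M_n)=0$ by antisymmetry when $M_n$ is an integer.

We write $p_{12}(k)$, $p_{23}(k)$, $p_{123}(k)$, $p_{235}(k)$ for the number of partitions of $k$ into parts from $\{1,2\}$, $\{2,3\}$, $\{1,2,3\}$, $\{2,3,5\}$, that is, for the coefficients of $1/\prod_b(1-q^b)$ with $b$ running through the set. Thus $p_{12}(k)=\lfloor k/2\rfloor+1$ for $k\ge0$. From $1/((1-q^2)(1-q^3))=(1+q^2+q^3+q^4+q^5+q^7)/(1-q^6)^2$ we get, for $k\ge0$,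
\begin{equation}\label{eq:p23}
p_{23}(k)=\lfloor k/6\rfloor \ \text{ if } k\equiv1 \pmod 6,\qquad p_{23}(k)=\lfloor k/6\rfloor+1\ \text{ otherwise.}
\end{equation}

\begin{proposition}\label{prop:three}
Let $m\ge n$ and $1\le n\le 3$. Then $U_n$ holds, and $U_n^+$ holds if and only if $(m,n)\in\{(1,1),(2,1),(2,2)\}$.
\end{proposition}

\begin{proof}
Put $a=F_{m+1}$, $b=F_{m+2}$, $c=F_{m+3}=a+b$.

\emph{$n=1$.} Here $D_1=1-q^a$ and $M_1=a/2$, so $U_1$ holds. Since $D_1(k)=0$ for $0<k<a$, statement $U_1^+$ holds if and only if $a/2\le1$, that is, $m\le2$.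

\emph{$n=2$.} Here $D_2=[a]_q(1-q^b)$ with $a<b$, so $D_2(k)$ is $1$ for $0\le k<a$ and $0$ for $a\le k<b$. As $M_2=(a+b-1)/2<b$, statement $U_2$ holds. Statement $U_2^+$ holds if and only if $\lfloor N_2/2\rfloor\le a-1$. Since $N_2=a+b-2=2a-2+F_m$, this means $\lfloor F_m/2\rfloor=0$, that is, $m=2$.

\emph{$n=3$.} Here $D_3=(1-q^a)(1-q^b)(1-q^c)/((1-q)(1-q^2))$ with $3\le a<b$, and $N_3=2c-4$, so the relevant range is $k\le c-2$. Exactly one of three consecutive Fibonacci numbers is even.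

Let $c$ be odd. Then one of $a,b$ is even, so $R=(1-q^a)(1-q^b)/((1-q)(1-q^2))$ is a polynomial of degree $c-3$ with non-negative coefficients, and $D_3(k)=R(k)$ for $k<c$. Hence $U_3$ holds, and $U_3^+$ fails because $D_3(c-2)=0$.

Let $c$ be even, so that $a,b$ are odd. Put $\tau(k)=p_{12}(k)-p_{12}(k-a)$. Then $\tau(k)=\lfloor k/2\rfloor+1$ for $0\le k<a$, and for $k\ge a$ the value $\tau(k)=\lfloor k/2\rfloor-\lfloor(k-a)/2\rfloor$ is $\frac{a+1}2$ for even $k$ and $\frac{a-1}2$ for odd $k$. For $k<c$ we have $D_3(k)=\tau(k)-\tau(k-b)$. This is $\tau(k)\ge0$ for $k<b$. For $b\le k\le a+b-2$ we have $\tau(k-b)\le\lfloor\frac{a-2}2\rfloor+1=\frac{a-1}2\le\tau(k)$. Hence $U_3$ holds. The number $k=c-3\ge b$ is odd, and $D_3(c-3)=\tau(c-3)-\tau(a-3)=\frac{a-1}2-\frac{a-1}2=0$, so $U_3^+$ fails.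
\end{proof}

\section{The method in two cases with $n=4$}\label{sec:idea}

For $n\le3$ the last numerator factor $1-q^{F_{m+n}}$ plays no role below the center. For $n=4$ and $m\geq 5$ it does, and $D_n(k)$ becomes a difference of two coefficients that lie far apart.

\begin{example}[$m=6$, $n=4$]\label{ex:64}
Here $D_4=(1-q^{55})H$ with
\[
H=\frac{(1-q^{13})(1-q^{21})(1-q^{34})}{(1-q)(1-q^2)(1-q^3)},
\]
and $N_4=116$, $M_4=58.5$. Write $k=58.5-s$ with $s>0$; then $D_4(k)=H(k)-H(3.5-s)$.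

\emph{Reflect.} Since $3\mid21$ and $2\mid34$, the function $H$ is a polynomial; it is symmetric of degree $62$. So $H(k)=H(62-k)=H(3.5+s)$ and
\[
D_4(k)=H(3.5+s)-H(3.5-s).
\]
The two arguments are now symmetric about the small number $3.5$.

\emph{Climb down a ladder.} We have $(1-q^3)H=D_3$ and $M_3=32.5$, so $U_3$ gives $H(l)\ge H(l-3)$ for $l\le32$. If $s\le28.5$, we may therefore lower $3.5+s$ and raise $3.5-s$ in steps of $3$, and the difference can only decrease. According to the class of $s$ modulo $3$ we obtain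
\[
D_4(k)\ge
\begin{cases}
H(4)-H(3), & s=0.5,\ 3.5,\ 6.5,\dots\\
H(5)-H(2), & s=1.5,\ 4.5,\ 7.5,\dots\\
H(3)-H(1), & s=2.5,\ 5.5,\ 8.5,\dots
\end{cases}
\]

\emph{Look through the window.} It remains to know that $H$ increases in steps of $1$, but only between $1$ and $5$. Below degree $13$ the series $(1-q)H$ agrees with $1/((1-q^2)(1-q^3))$, so $H(l)-H(l-1)=p_{23}(l)=1$ for $l=2,\dots,5$. The three bounds are $1$, $3$, $2$.

For $s\geq 29.5$, that is $0\le k\le29$, no reflection is needed: $D_4(k)=H(k)=\sum_{j\ge0}D_3(k-3j)$ has non-negative terms, one of which is $D_3(0)=1$, $D_3(1)=1$ or $D_3(2)=2$. So $U_4^+$ holds for $m=6$.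
\end{example}

\begin{example}[$m=n=4$]\label{ex:44}
Here $N_4=40$, $M_4=20.5$ and $D_4=(1-q^{21})H$ with $H=(1-q^5)(1-q^8)(1-q^{13})/((1-q)(1-q^2)(1-q^3))$ of degree $20$. None of $5,8,13$ is divisible by $3$, so $H$ has poles at the primitive cube roots of unity. The numerator of $H$ is $1-q^5-q^8+q^{18}+q^{21}-q^{26}$, hence for $k\le20$
\[
D_4(k)=H(k)=p_{123}(k)-p_{123}(k-5)-p_{123}(k-8)+p_{123}(k-18),
\]
where $p_{123}(k)=\sum_{l\le k}p_{23}(l)$ is read off from \eqref{eq:p23}: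
\[
\begin{array}{c|ccccccccccc}
k&0&1&2&3&4&5&6&7&8&9&10\\\hline
p_{123}(k)&1&1&2&3&4&5&7&8&10&12&14\\
D_4(k)&1&1&2&3&4&4&6&6&6&7&7
\end{array}
\]
\[
\begin{array}{c|cccccccccc}
k&11&12&13&14&15&16&17&18&19&20\\\hline
p_{123}(k)&16&19&21&24&27&30&33&37&40&44\\
D_4(k)&6&7&6&5&5&4&2&3&1&0
\end{array}
\]
So $U_4$ holds and $U_4^+$ fails for $m=4$. The table also shows what becomes of the reflection: $H(k)-H(20-k)$ is not $0$ but $1,0,-1$ for $k\equiv0,1,2\pmod 3$. This periodic error is the trace of the poles. At $k=20$ it cancels the whole gain $H(0)=1$.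
\end{example}

The general proof has to supply what was free in these examples: a bound for the periodic error of the reflection, and a lower bound for $H(l)-H(l-1)$ on the window that exceeds it. For large $n$ the window lies far beyond the range in which the numerator can be ignored, and the second task is the main one.

\section{Four families of series}\label{sec:series}

Besides $D_n$ we use, for the fixed $m$ and $n\ge3$,
\[
H_n=\frac{\prod_{i=1}^{n-1}(1-q^{F_{m+i}})}{\prod_{i=2}^n(1-q^{F_i})},\qquad V_n=\frac{\prod_{i=1}^{n-2}(1-q^{F_{m+i}})}{\prod_{i=3}^n(1-q^{F_i})},\qquad Y_n=\frac{\prod_{i=1}^{n-3}(1-q^{F_{m+i}})}{\prod_{i=3}^n(1-q^{F_i})}.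
\]
The series $H_n$ is the $H$ of the examples. The series $V_n$ records the unit steps of $H_n$ in low degrees, and $Y_n$ is to $V_n$ what $H_n$ is to $D_n$. Comparing factors (and using $F_2=1$) gives
\begin{gather}
D_n=(1-q^{F_{m+n}})H_n,\qquad (1-q^{F_n})H_n=D_{n-1},\qquad (1-q)H_n=(1-q^{F_{m+n-1}})V_n, \label{eq:H}\\
V_n=(1-q^{F_{m+n-2}})Y_n,\qquad (1-q^{F_n})Y_n=V_{n-1}\quad(n\ge4), \label{eq:Y}\\
(1-q^{F_{n-1}})Y_n=V_{n-2}\,\frac{1-q^{F_{m+n-3}}}{1-q^{F_n}}\quad(n\ge5). \label{eq:Yb}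
\end{gather}
By (F2), the center of $V_n$ is
\[
C_n=\tfrac12\bigl(F_{m+n}-F_{m+2}-F_{n+2}+3\bigr).
\]
The auxiliary statement is
\begin{itemize}
\item[$Z_n$:] $V_n(l)\ge0$ for all integers $l\le C_n$.
\end{itemize}
For $m\ge3$ and $n\ge3$ we have
\begin{equation}\label{eq:Csmall}
C_n<\tfrac12F_{m+n}\le F_{m+n-1}.
\end{equation}
In particular $C_{n-1}<F_{m+n-2}$, so the factor $1-q^{F_{m+n-2}}$ in \eqref{eq:Y} is invisible up to $C_{n-1}$:
\begin{equation}\label{eq:sum}
V_n(l)=Y_n(l)=\sum_{j\ge0}V_{n-1}(l-jF_n)\qquad(n\ge4,\ l\le C_{n-1}).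
\end{equation}
If $Z_{n-1}$ holds, all terms are non-negative. We shall see that the window of the first ladder ends just below $C_{n-1}$. So \eqref{eq:sum} expresses $V_n$ on the window through $V_{n-1}$ up to its center, and this is why $Z_{n-1}$ is the statement to prove. The part of $Z_n$ that \eqref{eq:sum} does not give concerns the range $(C_{n-1},C_n]$, for which we need a quantitative version. Put
\begin{equation}\label{eq:Qbeta}
\beta_n=\min\{V_n(l):l\in\mathbb Z,\ C_{n-1}<l\le C_n\},\qquad Q_n=\frac{C_{n-1}-C_{n-2}}{F_n}=\frac{F_{m+n-3}-F_{n-1}}{2F_n}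
\end{equation}
for $n\ge4$ and $n\ge5$ respectively. The number $Q_n$ counts how many steps of length $F_n$ fit into $(C_{n-2},C_{n-1}]$. For $m\ge5$,
\begin{equation}\label{eq:Qone}
Q_n\ge1,\qquad\text{because } F_{m+n-3}\ge F_{n+2}=F_{n-1}+2F_n ;
\end{equation}
in particular the sets in the definition of $\beta_n$ are not empty.

\section{Reflection and poles}\label{sec:poles}

\subsection*{The reflection formula}

\begin{lemma}\label{lem:reflect}
Let $R$ be of the form \eqref{eq:shape}, with $\Delta=\deg R$, and suppose that all poles of $R$ are simple. For a pole $\zeta$ let $A_\zeta$ be the limit of $(1-q/\zeta)R$ as $q\to\zeta$, and put $R^\infty(k)=\sum_\zeta A_\zeta\zeta^{-k}$. Then for all $k\in\mathbb Z$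
\[
R(k)-\varepsilon_RR(\Delta-k)=R^\infty(k).
\]
In particular $R^\infty(k)$ is an integer.
\end{lemma}

\begin{proof}
By partial fractions, $R=E+\sum_\zeta A_\zeta/(1-q/\zeta)$ with a polynomial $E$, and all $\zeta$ are roots of unity. We have $1/(1-q/\zeta)=\sum_{k\ge0}\zeta^{-k}q^k$ for $|q|<1$ and $1/(1-q/\zeta)=-\sum_{k\le-1}\zeta^{-k}q^k$ for $|q|>1$. So the coefficient of $q^k$ in the expansion of $R$ at $0$ exceeds the coefficient of $q^k$ in the expansion at $\infty$ by $R^\infty(k)$, both for $k\ge0$ and for $k\le-1$. By the behavior of $R$ under $q\mapsto1/q$, the expansion at $\infty$ is $\varepsilon_R\sum_jR(j)q^{\Delta-j}$, and its coefficient of $q^k$ is $\varepsilon_RR(\Delta-k)$.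
\end{proof}

\subsection*{The rank of a root of unity}

For $r\ge3$ put $u=F_{r-1}$, which is coprime to $F_r$. By (F1), $F_{k+r}=F_rF_{k+1}+uF_k$, so
\begin{equation}\label{eq:shift}
F_{jr+i}\equiv u^jF_i\pmod{F_r}\qquad(j\ge0,\ i\in\mathbb Z).
\end{equation}
Let $\zeta\ne1$ be a root of unity with $\zeta^{F_k}=1$ for some $k\ge1$; no other $\zeta\neq1$ can be a zero or pole of our series. The least such $k$ is the \emph{rank} $r$ of $\zeta$, and $r\ge3$ since $F_1=F_2=1$. The order $d$ of $\zeta$ divides $F_r$, hence is coprime to $u$, and \eqref{eq:shift} shows that $d\mid F_{jr+i}$ if and only if $d\mid F_i$. Taking $0\le i<r$ we see that $\zeta^{F_k}=1$ if and only if $r\mid k$. In that case the zero of $1-q^{F_k}$ at $\zeta$ is simple, and $1-q^{F_k}\sim F_k(1-q/\zeta)$ as $q\to\zeta$.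

So pole orders are found by counting multiples of $r$ among the indices. For given $r\ge3$ write
\[
m=m'r+\alpha,\qquad n=n'r+\gamma,\qquad 0\le\alpha,\gamma<r .
\]
The denominators of $D_n$, $H_n$, $Y_n$ contain $n'$ indices divisible by $r$. If the numerator indices are $m+1,\dots,m+n-h$, then $\lfloor(m+n-h)/r\rfloor-m'$ of them are divisible by $r$, and the pole order at $\zeta$ is $-\lfloor(\alpha+\gamma-h)/r\rfloor$. For $h=0$ this is never positive, which is the polynomiality of \eqref{eq:def}. For $h=1$ and $h=3$ we find: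
\begin{itemize}
\item $H_n$ has no pole at $q=1$. At $\zeta$ of rank $r$ it has a simple pole if $r\mid m$ and $r\mid n$, and no pole otherwise.
\item $Y_n$ has a simple pole at $q=1$; let $\mu_n$ be the corresponding $A_1$. At $\zeta$ of rank $r$ it has a simple pole if $\alpha+\gamma\le2$ (simple because $\alpha+\gamma-3\ge-r$), and no pole otherwise. If $\alpha+\gamma\le2$, then $n'\ge1$, since $n'=0$ would give $\gamma=n\ge3$.
\end{itemize}

\subsection*{Blocks}

The number $A_\zeta$ is a quotient of about $n$ factors $1-\zeta^{F_k}$ by about $n$ others. A single factor can be as small as about $2\pi/F_r$, so estimating the factors one by one would lose too much. Instead, almost all of them cancel exactly in absolute value. For $j\ge0$ call $\{jr+1,\dots,jr+r-1\}$ the $j$-th \emph{block}.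

\begin{lemma}\label{lem:block}
Let $\zeta$ have rank $r$ and $\Pi(\zeta)=\prod_{i=1}^{r-1}|1-\zeta^{F_i}|$. Then $\Pi(\zeta)\ne0$ and $\prod_{i=1}^{r-1}|1-\zeta^{F_{jr+i}}|=\Pi(\zeta)$ for every $j\ge0$.
\end{lemma}

\begin{proof}
No factor vanishes, by the definition of the rank. By \eqref{eq:shift}, $F_{r-i}\equiv uF_{-i}=\pm uF_i\pmod{F_r}$, and $|1-\xi^{-1}|=|1-\xi|$ for $|\xi|=1$. Hence $\Pi(\zeta^u)=\prod_i|1-\zeta^{F_{r-i}}|=\Pi(\zeta)$. The root $\zeta^u$ has the same order, so the same rank, as $\zeta$; by iteration $\Pi(\zeta^{u^j})=\Pi(\zeta)$. By \eqref{eq:shift} the product over the $j$-th block is $\Pi(\zeta^{u^j})$.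
\end{proof}

\begin{lemma}\label{lem:sums}
For every integer $F\ge2$,
\[
\sum_{\zeta^F=1}|1-\zeta|=2\cot\frac{\pi}{2F}\le\frac{4F}{\pi},\qquad \sum_{\zeta^F=1,\ \zeta\ne1}\frac1{|1-\zeta|^{2}}=\frac{F^2-1}{12}.
\]
\end{lemma}

\begin{proof}
The first sum is $\sum_{j=0}^{F-1}2\sin(\pi j/F)$, twice the imaginary part of the geometric sum $\sum_{j=0}^{F-1}e^{i\pi j/F}=2/(1-e^{i\pi/F})=1+i\cot(\pi/2F)$; and $\cot x\le1/x$ on $(0,\pi/2)$. For the second, the numbers $y=1-\zeta$ with $\zeta\ne1$ are the roots of $(1-(1-y)^F)/y=F-\binom F2y+\binom F3y^2-\cdots$. So the reciprocals $w=1/(1-\zeta)$ have elementary symmetric functions $e_1=\frac{F-1}2$ and $e_2=\frac{(F-1)(F-2)}6$. Since $\overline w=\zeta/(\zeta-1)=1-w$, we get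
\[
\sum|w|^2=\sum(w-w^2)=e_1-e_1^2+2e_2=\frac{(F-1)\bigl(6-3(F-1)+4(F-2)\bigr)}{12}=\frac{F^2-1}{12}.\qedhere
\]
\end{proof}

\subsection*{The two error bounds}

\begin{lemma}\label{lem:eta}
For $n\ge3$ and all $k\in\mathbb Z$,
\[
|H_n^\infty(k)|\le\eta_n:=\sum_{r\ge3,\ r\mid\gcd(m,n)}\frac{2\cot(\pi/2F_r)}{F_n}\prod_{i=1}^{n/r-1}\frac{F_{m+ir}}{F_{ir}} .
\]
In particular, for $n\in\{4,5\}$ we have $H_n^\infty=0$ if $n\nmid m$, and $|H_n^\infty(k)|\le1$ if $n\mid m$.
\end{lemma}

\begin{proof}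
Let $\zeta$ have rank $r$ dividing $m$ and $n$. The numerator indices $m+1,\dots,m+n-1$ consist of $n'$ full blocks and the multiples $m+ir$, $1\le i\le n'-1$. The denominator indices $2,\dots,n$ consist of $n'$ full blocks without the index $1$, and the multiples $ir$, $1\le i\le n'$. By Lemma~\ref{lem:block} the blocks cancel up to the missing factor $|1-\zeta|$, and
\[
|A_\zeta|=\frac{|1-\zeta|}{F_n}\prod_{i=1}^{n'-1}\frac{F_{m+ir}}{F_{ir}} .
\]
Every $\zeta$ of rank $r$ satisfies $\zeta^{F_r}=1$, so Lemma~\ref{lem:sums} bounds the sum over these $\zeta$. For $n\in\{4,5\}$ the only possible $r$ is $n$, its term is at most $4/\pi<2$, and $H_n^\infty$ takes integer values.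
\end{proof}

\begin{lemma}\label{lem:nu}
For $n\ge3$ and all $k\in\mathbb Z$ we have $|Y_n^\infty(k)-\mu_n|\le\nu_n:=\sum_rE_r$, where
\[
E_r=\frac{F_r^2-1}{3F_{n'r}}\prod_{i=1}^{n'-1}\frac{F_{(m'+i)r}}{F_{ir}}
\]
and the sum runs over all $r$ with $3\le r\le n$ and $\alpha+\gamma\le2$.
\end{lemma}

\begin{proof}
Let $\zeta$ have rank $r$ with $\alpha+\gamma\le2$. The numerator indices run from $m'r+\alpha+1$ to $(m'+n')r-(3-\alpha-\gamma)$, and $1\le3-\alpha-\gamma\le r$. The multiples of $r$ among them are $(m'+i)r$, $1\le i\le n'-1$. The others are the blocks number $m',\dots,m'+n'-1$, without the first $\alpha$ indices $m'r+i$ ($1\le i\le\alpha$) and without the last $2-\alpha-\gamma$ indices $(m'+n')r-i$ ($1\le i\le2-\alpha-\gamma$); these omitted indices are distinct even if $n'=1$, as $2-\gamma\le r-1$. The denominator indices run from $3$ to $n'r+\gamma$. The multiples of $r$ are $ir$, $1\le i\le n'$. The others are the blocks number $0,\dots,n'-1$ without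 the indices $1,2$, together with the $\gamma$ extra indices $n'r+i$ ($1\le i\le\gamma$).

After the cancellation of $n'$ blocks, the indices $1,2$ leave $|1-\zeta|^2$ in the numerator of $|A_\zeta|$. The $2-\gamma$ omitted numerator indices and the $\gamma$ extra denominator indices leave exactly two factors in the denominator. Each has an index $jr\pm i$ with $i\in\{1,2\}$, and $F_{\pm1},F_{\pm2}\in\{1,-1\}$, so by \eqref{eq:shift} it equals $|1-\zeta^{u^j}|$. Thus
\[
|A_\zeta|=\frac1{F_{n'r}}\prod_{i=1}^{n'-1}\frac{F_{(m'+i)r}}{F_{ir}}\cdot\frac{|1-\zeta|^2}{|1-\zeta^v|\,|1-\zeta^w|},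
\]
where $v,w$ are powers of $u$ that depend only on $m,n,r$. The maps $\zeta\mapsto\zeta^v$ and $\zeta\mapsto\zeta^w$ permute the $F_r$-th roots of unity other than $1$. By $|1-\zeta|^2\le4$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:sums}, the sum of the last factor over these roots is at most $4\cdot\frac{F_r^2-1}{12}$.
\end{proof}

\section{The first ladder: from $U_{n-1}$ to $U_n^+$}\label{sec:first}

Let $m\ge n\ge4$, and put $c=F_{m+n}$, $y=F_n$. The point $3.5$ of Example~\ref{ex:64} becomes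
\begin{equation}\label{eq:kappa}
\kappa=M_n-c=\tfrac12\bigl(F_{m+n-1}-F_{m+2}-F_{n+2}+2\bigr),\qquad\text{so that}\qquad \kappa+\tfrac y2=C_{n-1}-\tfrac12 ;
\end{equation}
here we used $F_{j+2}-2F_j=F_{j-1}$. The \emph{window} is the set $\mathcal W_n$ of integers in $(\kappa-y,\kappa+y/2]$. By \eqref{eq:kappa}, formula \eqref{eq:sum} applies to every $l\in\mathcal W_n$.

\begin{lemma}\label{lem:first}
Let $m\ge n\ge4$ and assume $U_{n-1}$. Let $k=M_n-s$ be an integer with $0\le k<M_n$.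
\begin{itemize}
\item[(i)] If $s>(c+y)/2$, then $D_n(k)\ge1$.
\item[(ii)] If $s\le(c+y)/2$, write $s=jy+t$ with an integer $j\ge0$ and $-y/2<t\le y/2$. Let $I_t$ be the set of integers in $(\kappa-t,\kappa+t]$ if $t>0$, and in $(\kappa-t-y,\kappa+t]$ if $t\le0$. Then $\kappa+t\in\mathbb Z$, $\emptyset\ne I_t\subset\mathcal W_n$, and
\[
D_n(k)\ge\sum_{l\in I_t}V_n(l)+H_n^\infty(k).
\]
If $t\le0$, the term $D_{n-1}(\kappa+t+y)$ may be added to the right side.
\end{itemize}
Consequently $U_n^+$ holds if $V_n(l)>|H_n^\infty(k)|$ for all $l\in\mathcal W_n$ and all $k$.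
\end{lemma}

\begin{proof}
Since $N_n-N_{n-1}=c-y$, we have $M_{n-1}=M_n-(c-y)/2=\kappa+(c+y)/2$. By \eqref{eq:H} and $U_{n-1}$,
\begin{equation}\label{eq:rung}
H_n(l)-H_n(l-y)=D_{n-1}(l)\ge0\qquad(l\le M_{n-1}),
\end{equation}
and $D_n(k)=H_n(k)-H_n(k-c)$ with $k-c=\kappa-s$.

(i) We have $\kappa<c/2<s$, so $D_n(k)=H_n(k)=\sum_{i\ge0}D_{n-1}(k-iy)$. All terms are non-negative, as $k=\kappa+c-s<\kappa+(c-y)/2\le M_{n-1}$. One term is $D_{n-1}(k')$ with $0\le k'<F_n$. Since $n\le m$, we have $k'<F_{m+1}$, so $D_{n-1}(k')$ is the number of partitions of $k'$ into parts from $F_2=1,F_3,\dots,F_{n-1}$, which is at least $1$.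

(ii) The series $H_n$ has $\varepsilon=1$, degree $2M_n-c$ and simple poles, and $2M_n-c-k=\kappa+s$. Lemma~\ref{lem:reflect} gives
\[
D_n(k)=H_n(\kappa+s)-H_n(\kappa-s)+H_n^\infty(k).
\]
The numbers $\kappa\pm s$, and hence $\kappa\pm t$, are integers. The hypothesis on $s$ says $\kappa+s\le M_{n-1}$, so \eqref{eq:rung} applies to every $l\le\kappa+s$. By $j$ steps, $H_n(\kappa+s)\ge H_n(\kappa+t)$.

If $t>0$, then $j$ steps also give $H_n(\kappa-s)\le H_n(\kappa-t)$, and $I_t$ has $2t\ge1$ elements. If $t\le0$, raising $\kappa-s$ by $j$ steps would pass $\kappa+t$, so we stop one step earlier. This is possible because $s>0$ forces $j\ge1$; we get $H_n(\kappa-s)\le H_n(\kappa-t-y)$, and $I_t$ has $y+2t\ge1$ elements. As $j\ge1$, the step between $\kappa+t$ and $\kappa+t+y$ does occur, and it contributes $D_{n-1}(\kappa+t+y)$. In both cases $I_t\subset\mathcal W_n$ follows from $-y/2<t\le y/2$.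

Finally, $H_n(l)-H_n(l-1)=V_n(l)$ for $l<F_{m+n-1}$ by \eqref{eq:H}, and this covers the window by \eqref{eq:kappa} and \eqref{eq:Csmall}. Summing over $l\in I_t$ gives the claim.
\end{proof}

\section{The second ladder: from $Z_{n-1}$ and $Z_{n-2}$ to $Z_n$}\label{sec:second}

We try the same argument for $V_n=(1-q^a)Y_n$, $a=F_{m+n-2}$. One thing changes: $Y_n$ has one more factor in the denominator than in the numerator, so $\varepsilon=-1$. If $e$ is the center of $Y_n$, the reflection reads $Y_n(l)+Y_n(2e-l)=Y_n^\infty(l)\approx\mu_n$. One should think of $Y_n$ as rising from $0$ to $\mu_n$ and passing $\mu_n/2$ near $e$. After reflection, $V_n(k)$ is about $\mu_n$ minus the values of $Y_n$ at two points whose sum is $2e-a$. To compare, we must raise the two points until their sum is exactly $2e$, that is, by a total of exactly $a$, using only steps along which $Y_n$ is known to increase. Steps of length $F_n$ alone do not suffice, since $F_n$ need not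 divide $a$. But \eqref{eq:Yb} provides steps of length $F_{n-1}$ as well, on a shorter range, and (F1) gives the exact decomposition
\begin{equation}\label{eq:decomp}
a=F_{m+n-2}=F_{m-1}F_n+F_{m-2}F_{n-1}.
\end{equation}
Figure~\ref{fig:ladder} shows the arrangement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[->] (0,0)--(11.6,0);
\foreach \x/\t in {2.5/$\lambda$,5.2/$C_{n-2}$,8.2/$C_{n-1}-F_n$,9.5/$e$,10.8/$C_{n-1}$}
{\draw[dotted] (\x,0)--(\x,2.1); \node[below] at (\x,0) {\small\t};}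
\draw[dashed,->] (3.6,1.5)--(4.4,1.5); \draw[thick,->] (4.5,1.5)--(10.1,1.5);
\draw[dashed,->] (1.4,0.6)--(4.7,0.6); \draw[thick,->] (4.8,0.6)--(8.7,0.6);
\foreach \x/\y/\t in {3.6/1.5/$\lambda+s$,4.5/1.5/$z_+$,10.2/1.5/$l_+$,1.4/0.6/$\lambda-s$,4.8/0.6/$z_-$,8.8/0.6/$l_-$}
{\fill (\x,\y) circle (1.5pt); \node[above] at (\x,\y) {\small\t};}
\end{tikzpicture}
\caption{The second ladder when $\lambda+s\le C_{n-2}$ (not to scale). Two points symmetric about $\lambda$ are moved to two points symmetric about the center $e$ of $Y_n$: first by steps of length $F_{n-1}$ that stay below $C_{n-2}$ (dashed), then by steps of length $F_n$ that stay below $C_{n-1}$ (solid). Each solid step ending between $C_{n-2}$ and $C_{n-1}$ increases $Y_n$ by at least $\beta_{n-1}$.}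
\label{fig:ladder}
\end{figure}

\begin{lemma}\label{lem:second}
Let $m\ge5$, $n\ge5$, and assume $Z_{n-1}$ and $Z_{n-2}$. Then $V_n(l)\ge0$ for $l\le C_{n-1}$, and
\[
\beta_n\ge Q_n\beta_{n-1}-2\nu_n .
\]
\end{lemma}

\begin{proof}
The first claim follows from \eqref{eq:sum}. Let $k=C_n-s$ be an integer with $C_{n-1}<k\le C_n$. Put $\lambda=C_n-a$. By \eqref{eq:Y}, $2e=2C_n-a=2C_{n-1}-F_n$, so
\[
2\lambda+a=2e,\qquad e-\tfrac12F_n=C_{n-1}-F_n,\qquad e+\tfrac12F_n=C_{n-1}.
\]
Since $2e-k=\lambda+s$ and $k-a=\lambda-s$, Lemma~\ref{lem:reflect} gives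
\begin{equation}\label{eq:Vrefl}
V_n(k)=Y_n(k)-Y_n(k-a)=Y_n^\infty(k)-Y_n(\lambda+s)-Y_n(\lambda-s).
\end{equation}
Call $l$ the \emph{target} of a step from $l-h$ to $l$. Two kinds of steps are available.
\begin{itemize}
\item \emph{Long steps.} $Y_n(l)-Y_n(l-F_n)=V_{n-1}(l)\ge0$ for $l\le C_{n-1}$, by \eqref{eq:Y} and $Z_{n-1}$.
\item \emph{Short steps.} $Y_n(l)-Y_n(l-F_{n-1})=\sum_{j\ge0}V_{n-2}(l-jF_n)\ge0$ for $l\le C_{n-2}$, by \eqref{eq:Yb}, $Z_{n-2}$, and $C_{n-2}<F_{m+n-3}$ from \eqref{eq:Csmall}.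
\end{itemize}

\emph{There is room for $F_{m-2}$ short steps.} Let $W=C_{n-2}-\lambda$. From $2C_n-2C_{n-2}=F_{m+n-1}-F_{n+1}$ and $2F_j-F_{j+1}=F_{j-2}$ we get $2W=F_{m+n-4}+F_{n+1}$. By (F1), $F_{m+n-4}=F_{m-2}F_{n-1}+F_{m-3}F_{n-2}\ge F_{m-2}F_{n-1}$, and $F_{n+1}>2F_{n-1}$; so
\[
2W>(F_{m-2}+2)F_{n-1}.
\]
If $s\le W$, then $\lambda+s$ and $\lambda-s$ can be raised by $\lfloor(W-s)/F_{n-1}\rfloor$ and $\lfloor(W+s)/F_{n-1}\rfloor$ short steps with targets at most $C_{n-2}$, and these two numbers add up to more than $2W/F_{n-1}-2>F_{m-2}$. We perform exactly $F_{m-2}$ of these steps. If $s>W$, we apply all $F_{m-2}$ steps to $\lambda-s$, which is possible because $F_{m-2}F_{n-1}<2W<W+s$. Let $z_+$ and $z_-$ be the points reached from $\lambda+s$ and $\lambda-s$. Then $Y_n(\lambda\pm s)\le Y_n(z_\pm)$, and by \eqref{eq:decomp}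
\begin{equation}\label{eq:zsum}
z_++z_-=2\lambda+F_{m-2}F_{n-1}=2e-F_{m-1}F_n .
\end{equation}

\emph{Long steps.} By \eqref{eq:Qone}, which is where $m\ge5$ is used, $C_{n-2}\le C_{n-1}-F_n$. Also $s<C_n-C_{n-1}$ gives
\[
\lambda+s<2e-C_{n-1}=C_{n-1}-F_n .
\]
Always $z_-\le C_{n-2}$, and $z_+$ is either at most $C_{n-2}$ (if $s\le W$) or equal to $\lambda+s$ (if $s>W$). So $z_\pm\le C_{n-1}-F_n$. Let $l_+$ be the integer in $(C_{n-1}-F_n,C_{n-1}]$ with $l_+\equiv z_+\pmod{F_n}$, and $l_-=2e-l_+$. Then $l_-\in[C_{n-1}-F_n,C_{n-1})$, and $l_-\equiv z_-\pmod{F_n}$ by \eqref{eq:zsum}. Hence $z_\pm$ can be raised to $l_\pm$ by long steps with targets at most $C_{n-1}$. Let $S$ be the sum of $V_{n-1}(l)$ over the targets $l$ of all long steps of both chains. Then $Y_n(z_+)+Y_n(z_-)=Y_n(l_+)+Y_n(l_-)-S=Y_n^\infty(l_+)-S$ by Lemma~\ref{lem:reflect}. The unknown constant $\mu_n$ cancels in \eqref{eq:Vrefl}, and Lemma~\ref{lem:nu} gives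
\[
V_n(k)\ge Y_n^\infty(k)-Y_n^\infty(l_+)+S\ge S-2\nu_n .
\]

\emph{Counting targets in $(C_{n-2},C_{n-1}]$.} If a chain starts at $z\le C_{n-2}$ and ends at $l$, every point $l-jF_n>C_{n-2}$ with $j\ge0$ is a target, and there are at least $(l-C_{n-2})/F_n$ such points. If $s\le W$, this applies to both chains and gives at least $(2e-2C_{n-2})/F_n=2Q_n-1\ge Q_n$ targets. If $s>W$, the chain from $z_-$ gives at least $(C_{n-1}-F_n-C_{n-2})/F_n=Q_n-1$ targets, and $l_+$ is a further one, since $z_+<C_{n-1}-F_n<l_+$. All terms of $S$ are non-negative and $\beta_{n-1}\ge0$ by $Z_{n-1}$, so $S\ge Q_n\beta_{n-1}$.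
\end{proof}

\section{Starting the inductions}\label{sec:base}

\begin{lemma}\label{lem:Z34}
For $m\ge3$ the statements $Z_3$ and $Z_4$ hold.
\end{lemma}

\begin{proof}
Let $a=F_{m+1}$. We have $V_3=(1-q^a)/(1-q^2)$ and $C_3=(a-2)/2<a$, so $V_3(l)\in\{0,1\}$ for $l\le C_3$. For $l\le C_4<F_{m+2}$ we have $V_4(l)=p_{23}(l)-p_{23}(l-a)$. This is non-negative: $a\ge2$ has a partition into parts $2$ and $3$, and adding these parts maps the partitions of $l-a$ injectively to partitions of $l$.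
\end{proof}

\begin{proposition}\label{prop:45}
For $m\ge5$ the statements $U_4^+$ and $U_5^+$ hold.
\end{proposition}

\begin{proof}
\emph{$n=4$.} Statement $U_3$ holds, so Lemma~\ref{lem:first} applies with $y=3$, $\kappa=(F_{m+1}-6)/2$. On the window $l<C_3<F_{m+1}$, so $V_4(l)=p_{23}(l)$.
\begin{itemize}
\item $4\mid m$, so $m\ge8$: then $\kappa\ge14$, every $l\in\mathcal W_4$ is at least $12$, and $p_{23}(l)\ge2>|H_4^\infty(k)|$ by \eqref{eq:p23} and Lemma~\ref{lem:eta}.
\item $4\nmid m$, $m\ge7$: then $\kappa\ge7.5$, every $l\in\mathcal W_4$ is at least $5$, and $p_{23}(l)\ge1>0=H_4^\infty(k)$.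
\item $m=6$: this is Example~\ref{ex:64}.
\item $m=5$: then $H_4^\infty=0$, $\kappa=1$, and $I_t=\{0\},\{-1,0,1\},\{1,2\}$ for $t=-1,0,1$. In each case $\sum_{I_t}p_{23}=1$.
\end{itemize}

\emph{$n=5$.} Now $U_4$ holds, and Lemma~\ref{lem:first} applies with $y=5$, $\kappa=(F_{m+3}-11)/2$. On the window, $V_5(l)=\sum_jV_4(l-5j)$ by \eqref{eq:sum}, with non-negative terms by $Z_4$. For $l\ge2$ let $l'\in\{2,\dots,6\}$ be congruent to $l$ modulo $5$.
\begin{itemize}
\item $5\nmid m$, so $m\ge6$: then $\kappa\ge11.5$, every $l\in\mathcal W_5$ is at least $7$, and $V_5(l)\ge V_4(l')=p_{23}(l')\ge1>0=H_5^\infty(k)$, because $l'<F_{m+1}$.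
\item $5\mid m$, $m\ge10$: then $\kappa\ge111$, and $V_5(l)\ge p_{23}(l')+p_{23}(l'+5)\ge2>|H_5^\infty(k)|$, because $l'+5\le l$ and $l'+5<F_{m+1}$.
\item $m=5$: then $\kappa=5$ and $|H_5^\infty(k)|\le1$. For $l<F_6=8$ we have $V_5(l)=p_{235}(l)$, with values $1,0,1,1,1,2,2,2$ for $l=0,\dots,7$. For $t=-1,0,1,2$ the sets $I_t$ are $\{2,3,4\}$, $\{1,\dots,5\}$, $\{5,6\}$, $\{4,\dots,7\}$, with sums $3,5,4,7$, all larger than $1$. For $t=-2$ the set is $\{3\}$ with sum $1$, which is not enough; here we add the extra term $D_4(\kappa+t+y)=D_4(8)=p_{123}(8)-p_{123}(0)=9$ and get $D_5(k)\ge1-1+9>0$.\qedhere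
\end{itemize}
\end{proof}

The recursion of Lemma~\ref{lem:second} needs a starting value that is large compared with the errors. We obtain it for $n=5$, where $V_5$ is governed by $p_{235}$.

\begin{lemma}\label{lem:p235}
For $k\ge0$ and $K=k+5$ we have $\bigl|p_{235}(k)-\frac{K^2}{60}+\frac{19}{360}\bigr|<\frac34$.
\end{lemma}

\begin{proof}
Let $B=1/((1-q^2)(1-q^3)(1-q^5))$. The function $q^{-k-1}B$ is $O(|q|^{-2})$ at infinity, so its residues add up to $0$. The residue at $0$ is $p_{235}(k)$, so $p_{235}(k)$ is minus the sum of the residues at the poles of $B$. At the triple pole $q=1$ we substitute $q=e^{-x}$, under which $q^{-k-1}dq=-e^{kx}dx$, and use $1-e^{-dx}=e^{-dx/2}\,2\sinh(dx/2)=e^{-dx/2}\,dx\,(1+d^2x^2/24+\cdots)$. The contribution is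
\[
\operatorname{Res}_{x=0}\frac{e^{Kx}}{\prod_{d\in\{2,3,5\}}2\sinh(dx/2)}=\frac1{30}\Bigl(\frac{K^2}2-\frac{4+9+25}{24}\Bigr)=\frac{K^2}{60}-\frac{19}{360}.
\]
The other poles $\zeta$ are simple and contribute $A_\zeta\zeta^{-k}$. At $\zeta=-1$ we have $|A_\zeta|=\frac1{2\cdot2\cdot2}=\frac18$. At each of the two primitive cube roots of unity, $|A_\zeta|=\frac1{3|1-\zeta^2|^2}=\frac19$. At the primitive fifth roots, $|A_\zeta|=\frac1{5|1-\zeta^2||1-\zeta^3|}=\frac1{5|1-\zeta^2|^2}$, with sum $\frac15\cdot\frac{24}{12}=\frac25$ by Lemma~\ref{lem:sums}. The total is $\frac18+\frac29+\frac25=\frac{269}{360}<\frac34$.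
\end{proof}

\begin{proposition}\label{prop:Z5}
For $m\ge6$ the statement $Z_5$ holds. Moreover $\beta_5=6$ for $m=6$, and $\beta_5\ge F_{m+1}F_{m+2}/60$ for $m\ge7$.
\end{proposition}

\begin{proof}
For $l\le C_4$ we have $V_5(l)\ge0$ by \eqref{eq:sum} and $Z_4$, so it suffices to bound $\beta_5$. Let $a=F_{m+1}$, $b=F_{m+2}$. Then $C_4=(a+b-5)/2$ and $C_5=a+b-5$. Because the third exponent is the sum of the first two, the terms $\pm q^{a+b}$ cancel in the numerator of $V_5$:
\[
(1-q^a)(1-q^b)(1-q^{a+b})=1-q^a-q^b+q^{2a+b}+q^{a+2b}-q^{2a+2b}.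
\]
So $V_5(k)=p_{235}(k)-p_{235}(k-a)-p_{235}(k-b)$ for $k\le C_5$.

Let $m\ge7$, so $a\ge21$ and $b-a\ge13$. Let $C_4<k\le C_5$ and $K=k+5$, so $a+b+5<2K\le2(a+b)$ and $k-a>(b-a-5)/2>0$. If $k<b$, the third term vanishes and Lemma~\ref{lem:p235} gives
\[
V_5(k)\ge\frac{K^2-(K-a)^2}{60}-\frac32=\frac{a(2K-a)}{60}-\frac32\ge\frac{ab}{60}+\frac a{12}-\frac32\ge\frac{ab}{60}.
\]
If $k\ge b$, then $0\le a+b-K<a$, and
\[
V_5(k)\ge\frac{K^2-(K-a)^2-(K-b)^2}{60}-\frac94=\frac{2ab-(a+b-K)^2}{60}-\frac94\ge\frac{ab}{60}+\frac{a(b-a)}{60}-\frac94\ge\frac{ab}{60}.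
\]

Let $m=6$, so $a=13$, $b=21$, $C_4=14.5$, $C_5=29$. The recursion $p_{235}(k)=p_{23}(k)+p_{235}(k-5)$ and \eqref{eq:p23} give for $k=0,\dots,14$ the values
\[
1,0,1,1,1,2,2,2,3,3,4,4,5,5,6,
\]
and then
\[
\begin{array}{c|ccccccccccccccc}
k&15&16&17&18&19&20&21&22&23&24&25&26&27&28&29\\\hline
p_{235}(k)&7&7&8&9&9&11&11&12&13&14&15&16&17&18&19\\
V_5(k)&6&6&7&7&7&9&7&9&8&9&9&9&9&9&9
\end{array}
\]
Hence $\beta_5=6$.
\end{proof}

\section{Growth of $\beta_n$ against the poles}\label{sec:growth}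

Let $m\ge7$. By Lemma~\ref{lem:second}, each step $n-1\to n$ multiplies $\beta$ by $Q_n$, a positive multiple of $F_m$, and subtracts $2\nu_n$. The errors $\nu_n$ and $\eta_n$ contain about $n/r$ factors of size $F_m$, and $r\ge3$, so they gain a factor of order $F_m$ only once in three steps. The gain therefore wins for large parameters; the work lies in constants good enough for all $m\ge7$. We spend half of $Q_n$ on growth and half on absorbing the error. Define
\[
b_5=\frac{F_{m+1}F_{m+2}}{60},\qquad b_n=\tfrac12Q_nb_{n-1}\quad(n\ge6),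
\]
and put $x=F_m\ge13$, $g=0.118\,x$, $G=0.5725\,x$. Then $g>1.5$, $G\ge7.4$ and $G\le4.86\,g$.

\begin{lemma}\label{lem:const}
Let $m\ge7$.
\begin{itemize}
\item[(a)] For $n\ge5$: $Q_n\ge3.1$, $Q_n\ge2g$, and $b_n\ge0.0703\,x^2g^{\,n-5}$.
\item[(b)] For $k\ge3$: $F_{m+k}\le4G\,F_k$. For $r\ge3$, $j\ge1$: $F_{jr}\ge2^{j-1}F_r^{\,j}$.
\item[(c)] For $6\le n\le m-1$: $\nu_n\le x\bigl(0.413+0.382(\lfloor n/2\rfloor-2)\,G^{\lfloor n/3\rfloor-2}\bigr)$.
\item[(d)] For $n\ge3$: $\eta_n\le1.5\,G^{\lfloor n/3\rfloor-1}$.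
\end{itemize}
\end{lemma}

\begin{proof}
By (F3), $\frac8{13}x\le F_{m-1}\le\frac{13}{21}x$. Hence $\frac{21}{13}x\le F_{m+1}\le\frac{34}{21}x$, $F_{m+2}\ge\frac{34}{13}x$, $F_{m-2}=F_m-F_{m-1}\ge\frac8{21}x$, and $F_{m-3}=2F_{m-1}-F_m\ge\frac3{13}x$.

(a) By (F1), $F_{m+n-3}=F_{m-2}F_n+F_{m-3}F_{n-1}$, and $F_{n-1}\ge\frac35F_n$ for $n\ge5$ by (F3). So \eqref{eq:Qbeta} gives $Q_n\ge\frac12\bigl(F_{m-2}+\frac35(F_{m-3}-1)\bigr)$. This is at least $\frac12(5+\frac65)=3.1$, and, as $1\le x/13$, at least $\frac12\bigl(\frac8{21}+\frac35\cdot\frac2{13}\bigr)x\ge0.236\,x=2g$. Finally $b_5\ge\frac1{60}\cdot\frac{21}{13}\cdot\frac{34}{13}x^2\ge0.0703\,x^2$.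

(b) For $k\ge3$, (F3) gives $\frac12\le F_{k-1}/F_k\le\frac23$. By (F1), $F_{m+k}/F_k=F_{m+1}+F_mF_{k-1}/F_k\le(\frac{34}{21}+\frac23)x\le2.29\,x=4G$. For $i,j\ge3$, (F1) gives $F_{i+j}\ge F_i\cdot\frac32F_j+\frac12F_i\cdot F_j=2F_iF_j$, and the second claim follows by induction.

(c) We use $F_{(m'+i)r}\le F_{m+ir}\le4G\,F_{ir}$ in Lemma~\ref{lem:nu}. If $n'\ge2$, then by (b) and $F_r\ge2$
\[
E_r\le\frac{F_r^2\,(4G)^{n'-1}}{3\cdot2^{n'-1}F_r^{\,n'}}=\frac{2G}3\Bigl(\frac{2G}{F_r}\Bigr)^{n'-2}\le0.382\,x\,G^{n'-2}.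
\]
Here $3\le r\le n/2$, which leaves at most $\lfloor n/2\rfloor-2$ values of $r$, and $n'\le\lfloor n/3\rfloor$. If $n'=1$, then $r=n-\gamma\in\{n,n-1,n-2\}$ and $E_r<F_r/3$. These terms add up to at most $\frac13(F_n+F_{n-1}+F_{n-2})=\frac23F_n\le\frac23F_{m-1}\le0.413\,x$; this is where $n\le m-1$ is used.

(d) With $n'=n/r$, Lemma~\ref{lem:sums} and (b) bound the term of $r$ in $\eta_n$ by
\[
\frac4\pi\cdot\frac{F_r\,(4G)^{n'-1}}{2^{n'-1}F_r^{\,n'}}=\frac4\pi\Bigl(\frac{2G}{F_r}\Bigr)^{n'-1}\le\frac4\pi\,G^{n'-1}.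
\]
Different $r$ give different $n'\le\lfloor n/3\rfloor$, so $\eta_n\le\frac4\pi\cdot\frac G{G-1}\,G^{\lfloor n/3\rfloor-1}$, and $\frac4\pi\cdot\frac{7.4}{6.4}<1.5$.
\end{proof}

\begin{lemma}\label{lem:nub}
For $m\ge7$ and $6\le n\le m-1$ we have $\nu_n\le\frac12b_n$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:const}(a), $b_n/(2x)\ge0.0351\,x\,g^{n-5}$. We compare this with the bound for $\nu_n/x$ in (c).

\emph{$m=7$, $n=6$.} The general bounds are too weak here ($0.0351\cdot13\cdot1.534<0.795$), so we compute. For $r=3,4,5,6$ the sum $\alpha+\gamma$ is $1,5,3,1$, so $\nu_6=E_3+E_6=\frac3{24}\cdot\frac{34}2+\frac{63}{24}=4.75$. On the other side $Q_6=\frac{55-5}{16}$ and $b_6=\frac12\cdot\frac{50}{16}\cdot\frac{21\cdot34}{60}>18$.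

\emph{$m\ge8$, $n\in\{6,7\}$.} Here $x\ge21$, $g\ge2.47$, so $\nu_n/x\le0.795$ and $b_n/(2x)\ge0.0351\cdot21\cdot2.47>1.8$.

\emph{$n=8$.} Here $m\ge9$, $x\ge34$, $g>4$, so $\nu_n/x\le1.18$ and $b_n/(2x)\ge0.0351\cdot34\cdot4^3>70$.

\emph{$n\ge9$.} Here $m\ge10$, $x\ge55$, $g\ge6.49$, so $G\le4.86\,g\le g^2$. Then $\nu_n/x\le(0.413+0.191\,n)\,g^{2n/3-4}$ and $b_n/(2x)\ge1.93\,g^{n-5}$, and it suffices to show $0.413+0.191\,n\le1.93\cdot6.49^{\,n/3-1}$. For $n=9$ the left side is below $2.2$ and the right side above $80$. Increasing $n$ by $1$ multiplies the left side by less than $\frac{n+1}n<1.2$ and the right side by $6.49^{1/3}>1.8$.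
\end{proof}

\begin{proposition}\label{prop:Z}
For $m\ge7$ and $5\le n\le m-1$ the statement $Z_n$ holds and $\beta_n\ge b_n$.
\end{proposition}

\begin{proof}
Induction on $n$. The case $n=5$ is Proposition~\ref{prop:Z5}, and $Z_4$ holds by Lemma~\ref{lem:Z34}. For $6\le n\le m-1$, Lemmas \ref{lem:second} and~\ref{lem:nub} give $V_n(l)\ge0$ for $l\le C_{n-1}$ and $\beta_n\ge Q_nb_{n-1}-2\nu_n=2b_n-2\nu_n\ge b_n>0$.
\end{proof}

\section{The case $n\ge6$ and the end of the proofs}\label{sec:end}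

\begin{proposition}\label{prop:six}
For $m\ge n\ge6$, the statement $U_{n-1}$ implies $U_n^+$.
\end{proposition}

\begin{proof}
By Lemmas \ref{lem:first} and~\ref{lem:eta} it suffices to show $V_n(l)>\eta_n$ for $l\in\mathcal W_n$. Since $5\le n-1\le m-1$, statement $Z_{n-1}$ holds by Propositions \ref{prop:Z5} and~\ref{prop:Z}. By \eqref{eq:kappa}, $C_{n-1}-\frac12-\frac32F_n<l<C_{n-1}$. So \eqref{eq:sum} gives $V_n(l)\ge h\beta_{n-1}$, where $h$ is the number of $j\ge0$ with $l-jF_n>C_{n-2}$, and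
\[
h\ge\frac{l-C_{n-2}}{F_n}>Q_n-\frac32-\frac1{2F_n}.
\]

\emph{$m=n=6$.} Here $\kappa=24.5$, so $17\le l\le28$, while $C_4=14.5$. Hence $h\ge1$ and $V_6(l)\ge\beta_5=6$. The ranks in $\eta_6$ are $r=3$ and $r=6$, and $\cot(\pi/4)=1$, so $\eta_6\le\frac28\cdot\frac{34}2+\frac4\pi<4.25+1.28<6$.

\emph{$m\ge7$.} Now $Q_n\ge3.1$ and $F_n\ge8$ give $h>1.5$, so $h\ge2$ and, by Proposition~\ref{prop:Z} and Lemma~\ref{lem:const}(a),
\[
V_n(l)\ge2b_{n-1}\ge0.1406\,x^2g^{\,n-6}.
\]
For $6\le n\le8$, Lemma~\ref{lem:const}(d) gives $\eta_n\le1.5\,G<0.86\,x<0.1406\cdot13\,x\le V_n(l)$, as $g>1$. For $n\ge9$ we have $m\ge9$, $x\ge34$, $g>4$, so $G\le4.86\,g\le g^3$ and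
\[
\eta_n\le1.5\,G^2G^{(n-9)/3}\le1.5\,G^2g^{\,n-9}\le0.4917\,x^2g^{\,n-9}<0.1406\cdot4^3\,x^2g^{\,n-9}\le V_n(l).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main} and~\ref{thm:strict}]
Let $m\ge n\ge1$. For $n\le3$, Proposition~\ref{prop:three} gives $U_n$ and decides $U_n^+$. For $m=n=4$, Example~\ref{ex:44} shows that $U_4$ holds and $U_4^+$ fails. For $m\ge5$, Proposition~\ref{prop:45} gives $U_4^+$ and $U_5^+$, and Proposition~\ref{prop:six} gives $U_n^+$ for $6\le n\le m$ by induction on $n$, since $U_{n-1}^+$ implies $U_{n-1}$. So $U_n$ holds in all cases, which proves Theorem~\ref{thm:main}, and $U_n^+$ holds exactly in the cases listed in Theorem~\ref{thm:strict}.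
\end{proof}

\begin{thebibliography}{1}

\bibitem{CIMSY}
Brendan B. Connelly, Ezekiel Ito, Thomas C. Martinez, Olha Shevchenko, Kacey Yang,
\emph{Unimodality of $q$-Fibonomial coefficients for small cases},
arXiv:2605.12822 (2026).

\end{thebibliography}
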